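\title{Closed immersed surfaces with knot group $\mathbb{Z}$ are determined by their equivariant intersection forms}

\begin{abstract}
Let $\Sigma$ be a closed surface immersed with transverse double points in a closed simply-connected topological $4$-manifold $X$, with $\pi_1(X\setminus\Sigma)\cong\mathbb{Z}$. We prove that the equivariant intersection form of the exterior determines $\Sigma$ up to orientation-preserving homeomorphism of $X$, for every genus and every number of positive and negative double points. We also decide which isometries of the form are induced by homeomorphisms of pairs. If there are at least three double points and both signs occur, some isometries are not induced by homeomorphisms, and the main step is to correct them by automorphisms of the form. These automorphisms come from a local-to-global argument for unimodular hermitian forms over $\mathbb{Z}[t^{\pm1}]$.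
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a closed, simply-connected, oriented topological $4$-manifold. An \emph{immersed $\mathbb{Z}$-surface} in $X$ is a compact orientable surface $\Sigma$, locally flatly immersed in $X$, whose only singularities are finitely many transverse double points and whose complement has fundamental group $\mathbb{Z}$. All surfaces in this paper are closed and connected. Orient $\Sigma$. At a double point the two oriented sheets together orient $X$, and the double point is \emph{positive} if this orientation is the given one and \emph{negative} otherwise; reversing the orientation of $\Sigma$ does not change the signs. We write $g$ for the genus, $c_+$ and $c_-$ for the numbers of positive and negative double points, and $c=c_++c_-$. Two surfaces in $X$ are \emph{equivalent} if an orientation-preserving homeomorphism of $X$ takes one to the other.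

Let $\nu$ be a closed regular neighborhood of $\Sigma$; near each double point it is a plumbing of disk bundles. The \emph{exterior} is $X_\Sigma=X\setminus\operatorname{int}\nu$. The group $H_2(X,X_\Sigma)\cong H^2(\nu)\cong\mathbb{Z}$ is generated by a normal disk and surjects onto $H_1(X_\Sigma)$, so a meridian of $\Sigma$ generates $\pi_1(X_\Sigma)\cong\mathbb{Z}$. We call this generator $t$ and orient $\Sigma$ so that $t$ is its oriented meridian: the orientation of a sheet followed by the normal orientation is the orientation of $X$. Put $\Lambda=\mathbb{Z}[t^{\pm1}]$ with the involution $\bar t=t^{-1}$. Homology with coefficients in $\Lambda$ is the homology of the infinite cyclic cover, with $t$ acting as the deck transformation. The \emph{equivariant intersection form} is the hermitian form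
\[
\lambda(x,y)=\sum_{k\in\mathbb{Z}}(x\cdot t^ky)\,t^k\qquad\text{on } H_2(X_\Sigma;\Lambda),
\]
linear in $x$ and conjugate-linear in $y$. An \emph{isometry} between two such forms is a $\Lambda$-linear isomorphism of the modules carrying one form to the other.

The group $\mathbb{Z}$ is the group of the unknotted sphere in $S^4$, whose exterior is $S^1\times D^3$. For a surface with this group the fundamental group carries no information, the infinite cyclic cover is the universal cover, $H_2(X_\Sigma;\Lambda)$ is $\pi_2(X_\Sigma)$, and $\lambda$ is the first invariant left. It is natural to ask whether it is the only one.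

\medskip
\noindent\textbf{Question.} \emph{Suppose that two closed genus $g$ immersed $\mathbb{Z}$-surfaces in $X$ each have $c_+$ positive and $c_-$ negative double points. If their exteriors have isometric equivariant intersection forms, must the surfaces be equivalent?}
\medskip

The answer is known to be yes for embedded surfaces and for spheres with a single double point. The question comes from the work of Conway and Miller \cite{CM}, where it is described as open in general. We show that the answer is always yes. A hermitian form over $\Lambda$ is \emph{even} if every value $\lambda(x,x)$ has the form $b+\bar b$ with $b\in\Lambda$. The Kirby--Siebenmann invariant $\operatorname{ks}(M)\in\mathbb{Z}/2$ of a compact $4$-manifold $M$ is a homeomorphism invariant, vanishes if $M$ is smoothable, and is additive under gluing along boundary components.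

\begin{theorem}\label{thm:A}
Let $\Sigma_i\subset X_i$ $(i=0,1)$ be closed immersed $\mathbb{Z}$-surfaces in closed simply-connected oriented $4$-manifolds, with isometric equivariant intersection forms $\lambda_0,\lambda_1$. If the forms are not even, assume $\operatorname{ks}(X_0)=\operatorname{ks}(X_1)$. Then $\Sigma_0$ and $\Sigma_1$ have the same $g$, $c_+$, $c_-$, and there is an orientation-preserving homeomorphism $X_0\to X_1$ taking $\Sigma_0$ to $\Sigma_1$ and preserving their orientations.
\end{theorem}

For $X_0=X_1$ the condition on $\operatorname{ks}$ is automatic, so Theorem~\ref{thm:A} answers the question. For $X_0\neq X_1$ the condition is necessary for the conclusion, since $\operatorname{ks}$ is a homeomorphism invariant.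

The homeomorphism in Theorem~\ref{thm:A} need not induce the isometry one starts with. To say when it can, let $Y=\partial X_\Sigma$ and $A=H_1(Y;\Lambda)$. The module $A$ is the cokernel of the adjoint of $\lambda$ (Section~\ref{sec:linking}), so an isometry $F\colon\lambda_0\to\lambda_1$ induces an isomorphism $\partial F\colon A_0\to A_1$. A double point has a chart $D^2\times D^2$ in which the sheets are the two axes, and $Y$ contains the torus $S^1\times S^1$ of this chart. The infinite cyclic cover of the torus is an annulus, and its core defines a \emph{double point class} $\pm d_j\in A$. We show in Section~\ref{sec:nbhd} that $d_1,\dots,d_c$ is a basis of $\Delta=(t-1)A\cong\mathbb{Z}^c$. A map that respects the homomorphisms of fundamental groups to $\mathbb{Z}$ lifts to infinite cyclic covers, and two lifts differ by a power of $t$. We say that the map \emph{induces} a homomorphism of $\Lambda$-homology groups if one of its lifts does.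

\begin{theorem}\label{thm:B}
Under the hypotheses of Theorem~\ref{thm:A}, let $F\colon\lambda_0\to\lambda_1$ be an isometry. Then $F$ is induced by an orientation-preserving homeomorphism $(X_0,\Sigma_0)\to(X_1,\Sigma_1)$ preserving the orientations of the surfaces if and only if the map $\Delta_0\to\Delta_1$ induced by $\partial F$ carries $\{\pm d^0_j\}$ to $\{\pm d^1_j\}$. If $c_+c_-=0$ or $c_+=c_-=1$, every $F$ is realized in this way. In all other cases some $F$ are not realized, but each becomes realizable after composition with an automorphism of $\lambda_0$.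
\end{theorem}

The $4$-dimensional input is the following theorem of Conway and Powell \cite{CP}, restated in \cite{CPP}.

\begin{theorem}[Conway--Powell]\label{thm:CP}
Let $M_0,M_1$ be compact oriented $4$-manifolds with $\pi_1(M_i)\cong\mathbb{Z}$ and connected boundary, such that $\pi_1(\partial M_i)\to\pi_1(M_i)$ is onto and $H_1(\partial M_i;\Lambda)$ is $\Lambda$-torsion. Let $F\colon\lambda_{M_0}\to\lambda_{M_1}$ be an isometry and let $f\colon\partial M_0\to\partial M_1$ be an orientation-preserving homeomorphism that respects the maps to $\mathbb{Z}$ and induces $\partial F$ on $H_1(\partial M_i;\Lambda)$. If the forms are even, assume that $M_0\cup_f-M_1$ is spin; if not, assume $\operatorname{ks}(M_0)=\operatorname{ks}(M_1)$. Then $f$ extends to an orientation-preserving homeomorphism $M_0\to M_1$ inducing $F$.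
\end{theorem}

Theorem~\ref{thm:CP} moves the question to the boundary: we need a homeomorphism of neighborhoods $(\nu_0,\Sigma_0)\to(\nu_1,\Sigma_1)$ whose restriction to $Y_0$ induces $\partial F$ for \emph{some} isometry $F$. Here is what geometry and algebra each see. A homeomorphism of pairs permutes the double points, so it permutes the classes $\pm d_j$. The form $\lambda$ does not see these classes one at a time. It sees the group $\Delta$ and a symmetric form on it for which $d_1,\dots,d_c$ is an orthogonal basis with $\langle d_j,d_j\rangle=\varepsilon_j$, the sign of the $j$-th double point. If this lattice is definite or equal to $\operatorname{diag}(1,-1)$, the only vectors of norm $\pm1$ are the $\pm d_j$, and nothing is lost. For $\operatorname{diag}(1,1,-1)$ the vector $d_1+d_2+d_3$ also has norm $1$, and algebra cannot tell it from a double point class. One might therefore expect two surfaces with the same form whose double point classes form two different orthogonal bases, and guess that the answer to the question is no. This fails because the automorphism group of $\lambda$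 is always large enough to move one such basis to the other up to order and signs (Theorem~\ref{thm:alg}), although nothing is known about $\lambda$ except its boundary.

Sections~\ref{sec:nbhd} and~\ref{sec:linking} compute the boundary $Y$, the homeomorphisms of $\nu$, and the linking form on $A$, and state Theorem~\ref{thm:alg}. Section~\ref{sec:examples} works out one and three double points by hand. Section~\ref{sec:proofs} deduces Theorems~\ref{thm:A} and~\ref{thm:B} from Theorem~\ref{thm:alg}, whose proof occupies Sections~\ref{sec:over}--\ref{sec:paths}. Boundaries are oriented by the rule ``outward normal first'', and $\delta_{ij}$ is the Kronecker symbol.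

\section{The neighborhood and its boundary}\label{sec:nbhd}

Fix $\Sigma\subset X$. Let $P_i,P_i'$ be the two preimages of the $i$-th double point and $\varepsilon_i$ its sign. Let $\Sigma^\circ$ be the abstract surface minus open disks around all $P_i,P_i'$; it is connected, with boundary circles $\partial_i,\partial_i'$. The plumbing $\nu$ is the union of an oriented disk bundle over $\Sigma^\circ$ and copies $(D^2\times D^2)_i$ of the bidisk. The sheets are $D^2\times0\ni P_i$ and $0\times D^2\ni P_i'$, oriented as $\Sigma$; the solid tori $S^1\times D^2$ and $D^2\times S^1$ are the restrictions of the disk bundle to $\partial_i$ and $\partial_i'$. Let $x,y\in\mathbb{R}/\mathbb{Z}$ be the angles on the two factors of $T_i=S^1\times S^1$. They also serve as counterclockwise angle coordinates on $\partial_i$ and $\partial_i'$. The boundary $Y$ is obtained from the circle bundle $Y^\circ\to\Sigma^\circ$ by identifying the tori over $\partial_i$ and $\partial_i'$ with $T_i$, so that base and fiber are exchanged.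

Let $\varphi\colon\pi_1(Y)\to\pi_1(X_\Sigma)=\mathbb{Z}$ be induced by the inclusion. The product orientation of $(D^2\times D^2)_i$ is $\varepsilon_i$ times that of $X$, so the oriented meridians of the two sheets are $\varepsilon_i$ times the $y$-circle and $\varepsilon_i$ times the $x$-circle. As $\Sigma$ is connected and the group is abelian, both map to $t$. Thus $\varphi|_{T_i}$ is the class of the map $\varepsilon_i(x+y)$. We orient the fibers of $Y^\circ$ as meridians and regard $Y^\circ$ as a principal $\mathbb{R}/\mathbb{Z}$-bundle. The first lemma says that $\varphi$ singles out a trivialization of $Y^\circ$; this is why no Euler number or framing enters as a further invariant.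

\begin{lemma}\label{lem:normal}
There is a trivialization $Y^\circ=\Sigma^\circ\times\mathbb{R}/\mathbb{Z}$ whose second coordinate $\theta$ equals $\varepsilon_i(x+y)$ on each $T_i$, and such that the resulting map $\theta\colon Y\to\mathbb{R}/\mathbb{Z}$ represents $\varphi$.
\end{lemma}

\begin{proof}
By homotopy extension, represent $\varphi$ by a map $\varphi\colon Y\to\mathbb{R}/\mathbb{Z}$ equal to $\varepsilon_i(x+y)$ on $T_i$. The bundle $Y^\circ$ is trivial. If $c>0$ this holds because $H^2(\Sigma^\circ)=0$. If $c=0$, the class $\varphi$ has degree $1$ on the fiber, so the map $H^1(Y)\to H^0(\Sigma)$ in the Gysin sequence is onto and the Euler class vanishes. A trivialization is the same as an equivariant map $\mathrm{pr}\colon Y^\circ\to\mathbb{R}/\mathbb{Z}$. Both $\varphi$ and $\mathrm{pr}$ have degree $1$ on fibers, so their classes differ by an element of $H^1(\Sigma^\circ)$; adding to $\mathrm{pr}$ a map $\Sigma^\circ\to\mathbb{R}/\mathbb{Z}$ in this class, we may assume that $\mathrm{pr}$ is homotopic to $\varphi|_{Y^\circ}$. Then $\varphi-\mathrm{pr}$ lifts to a function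 $u\colon Y^\circ\to\mathbb{R}$. Over $\partial\Sigma^\circ$ both maps are equivariant, so $u$ is constant on fibers there. Let $\bar u\colon\Sigma^\circ\to\mathbb{R}$ be the fiberwise average of $u$ and put $\theta=\mathrm{pr}+\bar u$. This map is equivariant, equals $\varphi$ over $\partial\Sigma^\circ$, and the homotopy $\mathrm{pr}+(1-s)u+s\bar u$ from $\varphi$ to $\theta$ is constant over $\partial\Sigma^\circ$, so it descends to $Y$.
\end{proof}

The point $(x,\theta)\in\partial_i\times S^1$ has coordinates $(x,y)$ on $T_i$ with $y=\varepsilon_i\theta-x$. Hence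
\begin{equation}\label{eq:Y}
Y=\Sigma^\circ\times\mathbb{R}/\mathbb{Z}\,\big/\,\big((x,\theta)\in\partial_i\times\mathbb{R}/\mathbb{Z}\ \sim\ (\varepsilon_i\theta-x,\theta)\in\partial_i'\times\mathbb{R}/\mathbb{Z}\big),
\end{equation}
and $\nu=\Sigma^\circ\times D^2\cup\bigsqcup_i(D^2\times D^2)_i$, glued by
\begin{equation}\label{eq:nu}
\partial_i\times D^2\ni(x,w)\mapsto(e^{2\pi ix},e^{-2\pi ix}w^{\varepsilon_i}),\qquad
\partial_i'\times D^2\ni(y,w)\mapsto(e^{-2\pi iy}w^{\varepsilon_i},e^{2\pi iy}),
\end{equation}
where $w^{-1}$ means $\bar w$. Here $\Sigma^\circ\times D^2$ has the product orientation.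

The infinite cyclic cover of $Y$ is $\widetilde Y=\Sigma^\circ\times\mathbb{R}/\!\sim$ with $(x,r)_i\sim(\varepsilon_ir-x,r)_i'$ and $t(s,r)=(s,r+1)$; subscripts and primes indicate the boundary circle. We call $r$ the \emph{height}. The level $r=0$ is
\[
G=\Sigma^\circ/\big((x)_i\sim(-x)_i'\big),
\]
a closed oriented surface of genus $g+c$. On a collar $\partial_i'\times[0,1]$ in $\Sigma^\circ$, the map $(y,u)\mapsto(y-\varepsilon_ir(1-u),u)$ turns the gluing at height $r$ into the gluing at height $0$. These maps give a height-preserving homeomorphism $\widetilde Y\cong G\times\mathbb{R}$ that is the identity at height $0$. Therefore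
\[
A=H_1(Y;\Lambda)=H_1(G;\mathbb{Z}),
\]
and $A$ carries the unimodular skew intersection form $\omega$ of $G$. Let $d_i\subset G$ be the image of $\partial_i$, oriented by $x$. It is the core of the annulus $\widetilde T_i$ covering $T_i$, so its class is the double point class of the introduction. The curves $d_i$ are disjoint with connected complement, so their classes extend to a symplectic basis of $A$. In particular they form a basis of an isotropic direct summand $\Delta$, and there are classes $d_j^\vee\in A$ with $\omega(d_i,d_j^\vee)=\delta_{ij}$. We write $\Delta^\perp$ for the $\omega$-orthogonal complement.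

\begin{lemma}\label{lem:mono}
For $\xi\in A$ we have $(t-1)\xi=-\sum_i\varepsilon_i\,\omega(d_i,\xi)\,d_i$. Consequently $(t-1)A=\Delta$, $\ker(t-1)=\Delta^\perp$, and $(t-1)^2A=0$.
\end{lemma}

\begin{proof}
Represent $\xi$ by curves at height $0$ transverse to the $d_i$, and cut them along the $d_i$ into closed curves and arcs $\gamma$ in $\Sigma^\circ$. From $\partial(\gamma\times[0,1])=\partial\gamma\times[0,1]-\gamma\times1+\gamma\times0$ we see that $t\xi-\xi$ is homologous to $\sum_\gamma\partial\gamma\times[0,1]$. Consider a crossing where $\xi$ leaves $\Sigma^\circ$ at $(x_0)_i$ and re-enters at $(-x_0)_i'$. It contributes the path $r\mapsto(x_0,r)_i$ minus the path $r\mapsto(-x_0,r)_i'=(x_0+\varepsilon_ir,r)_i$, for $0\le r\le1$. This is a cycle in $\widetilde T_i$ homologous to $-\varepsilon_id_i$. In polar coordinates $(\varrho,x)$ around $P_i$, the curve $d_i$ points along $e_x$ and $\xi$ along $-e_\varrho$; since $(e_x,-e_\varrho)$ is a positive basis, the crossing contributes $+1$ to $\omega(d_i,\xi)$. At a crossing in the opposite direction both signs change. This proves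 the formula. It gives $(t-1)d_j^\vee=-\varepsilon_jd_j$ and $\ker(t-1)=\Delta^\perp\supset\Delta$, and the consequences follow.
\end{proof}

Next we produce homeomorphisms of neighborhoods. Let $\Sigma_0,\Sigma_1$ be two surfaces, possibly equal. A homeomorphism $k\colon\Sigma_0^\circ\to\Sigma_1^\circ$ is \emph{admissible} if it preserves orientations and boundary angle coordinates and maps each pair $\{\partial_i,\partial_i'\}$ to a pair $\{\partial_{\pi(i)},\partial'_{\pi(i)}\}$ with the same sign $\varepsilon_{\pi(i)}=\varepsilon_i$.

\begin{lemma}\label{lem:k}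
For admissible $k$, the map $k\times\mathrm{id}$ extends to an orientation-preserving homeomorphism $\Psi_k\colon\nu_0\to\nu_1$ that takes $\Sigma_0$ to $\Sigma_1$ preserving orientations and commutes with $\theta$ on the boundary. It induces on $A_0\to A_1$ the map of the orientation-preserving homeomorphism $G_0\to G_1$ defined by $k$, and sends $d_i$ to $d_{\pi(i)}$ if $k(\partial_i)=\partial_{\pi(i)}$ and to $-d_{\pi(i)}$ if $k(\partial_i)=\partial'_{\pi(i)}$. If the genera agree, every sign-preserving bijection $\pi$ and every choice between the two cases for each $i$ occurs for some admissible $k$.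
\end{lemma}

\begin{proof}
Extend over $(D^2\times D^2)_i\to(D^2\times D^2)_{\pi(i)}$ by the identity in the first case and by the swap $(\zeta_1,\zeta_2)\mapsto(\zeta_2,\zeta_1)$ in the second. Since $\varepsilon_{\pi(i)}=\varepsilon_i$, the identity respects each formula in \eqref{eq:nu} and the swap exchanges the two. The swap preserves the orientation of $D^2\times D^2$ and of the sheets. The lift $(s,r)\mapsto(k(s),r)$ acts at height $0$ by $k$, and $y=-x$ on $d_{\pi(i)}$ gives the sign in the second case. For existence, the classification of connected surfaces gives an orientation-preserving homeomorphism inducing any prescribed bijection of boundary circles. On each circle it preserves the direction of the angle, so an isotopy in a collar makes it preserve the angle.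
\end{proof}

In particular $(\nu,\Sigma,\varphi)$ depends only on $(g,c_+,c_-)$. These homeomorphisms realize everything on $A$ that respects $\omega$ and the signed double point classes.

\begin{proposition}\label{prop:realize}
Let $h$ be an automorphism of the abelian group $A$ that preserves $\omega$ and satisfies $h(d_i)=\pm d_{\pi(i)}$ for a permutation $\pi$ with $\varepsilon_{\pi(i)}=\varepsilon_i$. Then $h$ is induced by $\Psi_k$ for an admissible $k\colon\Sigma^\circ\to\Sigma^\circ$.
\end{proposition}

\begin{proof}
We compose $h$ with realizable maps until it becomes the identity. By Lemma~\ref{lem:k} we may assume $h(d_i)=d_i$ for all $i$. From now on we use Dehn twists along simple closed curves in the interior of $\Sigma^\circ$. They fix the boundary, so they are admissible, and the two twists along a curve with class $a$ act on $A$ by $\tau_a^{\pm1}$, where $\tau_a(x)=x+\omega(a,x)a$. The map $h$ preserves the filtration $\Delta\subset\Delta^\perp\subset A$, and we work up this filtration.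

\emph{Step 1: the quotient $\Delta^\perp/\Delta$.} In the exact sequence of the pair ($G$, slightly shrunken $\Sigma^\circ$), the map $H_1(G)\to\mathbb{Z}^c$ is $(\omega(d_i,\cdot))_i$, so the image of $H_1(\Sigma^\circ)$ in $A$ is $\Delta^\perp$. Boundary circles map to $\pm d_i$, so we obtain a surjection $H_1(\Sigma)\to\Delta^\perp/\Delta$ preserving intersection forms. Both groups are free of rank $2g$, so it is an isomorphism. Dehn twists generate a group surjecting onto $Sp(H_1(\Sigma))$, and the curves can be isotoped into $\Sigma^\circ$. So we may assume that $h$ acts trivially on $\Delta^\perp/\Delta$.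

\emph{Step 2: the subgroup $\Delta^\perp$.} Let $u_1,\dots,u_{2g}\in A$ be the classes of simple closed curves in $\Sigma^\circ$ that form a standard symplectic family for $\Sigma$, and let $H$ be their span. Then $\omega|_H$ is unimodular and $\Delta^\perp=H\oplus\Delta$. By Step 1, $h(y)=y+\sum_i\omega(v_i,y)d_i$ on $H$, for some $v_i\in H$. If $\omega(a,b)=0$, the maps $n_{a'}(x)=\omega(a',x)a'$ with $a'$ in the span of $a,b$ have vanishing pairwise products, so
\begin{equation}\label{eq:trans}
\tau_{a\pm b}\,\tau_a^{-1}\tau_b^{-1}(x)=x+(n_{a\pm b}-n_a-n_b)(x)=x\pm\big(\omega(a,x)b+\omega(b,x)a\big).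
\end{equation}
Take $a=u_j$ and $b=d_i$. Banding the curve of $u_j$ to a parallel of $\partial_i$ along an embedded arc gives a simple closed curve in $\Sigma^\circ$ with class $u_j+d_i$ or $u_j-d_i$. So the map $x\mapsto x+\omega(u_j,x)d_i+\omega(d_i,x)u_j$ or its inverse, and hence both, are realizable. This map fixes $\Delta$ and acts on $H$ by $y\mapsto y+\omega(u_j,y)d_i$. Maps of this kind compose additively on $H$ and the $u_j$ span $H$, so we may assume that $h$ is the identity on $\Delta^\perp$.

\emph{Step 3.} The group $\Delta$ is a Lagrangian summand of the unimodular lattice $H^\perp$, so we may choose the $d_i^\vee$ in $H^\perp$ with $\omega(d_i^\vee,d_j^\vee)=0$. Now $h(d_i^\vee)-d_i^\vee\in H^\perp\cap\Delta^\perp=\Delta$, say $h(d_i^\vee)=d_i^\vee+\sum_jS_{ij}d_j$, and $0=\omega(hd_i^\vee,hd_j^\vee)=S_{ij}-S_{ji}$. Such maps compose by adding the symmetric matrices $S$. The twist $\tau_{d_i}$ along a parallel of $\partial_i$ has $S_{ii}=1$ as its only nonzero entry. The map \eqref{eq:trans} with $a=d_i$, $b=d_j$, realized by banding parallels of $\partial_i$ and $\partial_j$,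 is the identity on $\Delta^\perp$ and has $S_{ij}=S_{ji}=\pm1$ as its only nonzero entries. These matrices generate all symmetric integer matrices.
\end{proof}

\section{The linking form and the double point lattice}\label{sec:linking}

Let $M=X_\Sigma$, with universal cover $\widetilde M$, and $N=H_2(M;\Lambda)$. We determine what $\lambda$ knows about the structure found on $A$. For a $\Lambda$-module $Q$ let $Q^*$ be $\operatorname{Hom}_\Lambda(Q,\Lambda)$ with $\Lambda$ acting through the involution. A hermitian form on $Q$ is \emph{unimodular} if its adjoint $Q\to Q^*$, $y\mapsto\lambda(\cdot,y)$, is an isomorphism.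

\begin{lemma}\label{lem:free}
If $Q$ is a finitely generated $\Lambda$-module, then $Q^*$ is free of finite rank.
\end{lemma}

\begin{proof}
The ring $\Lambda$ is noetherian of global dimension $2$. Dualizing a presentation $F_1\to F_0\to Q\to0$ by finitely generated free modules exhibits $Q^*$ as the kernel of $F_0^*\to F_1^*$. It is thus a second syzygy of the cokernel, hence projective. Finitely generated projective $\Lambda$-modules are free by the theorems of Quillen--Suslin and Swan.
\end{proof}

\begin{lemma}\label{lem:seq}
The module $N$ is free, intersection numbers identify $H_2(M,Y;\Lambda)$ with $N^*$, and the sequence of the pair gives an exact sequence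
\begin{equation}\label{eq:seq}
0\to N\to N^*\xrightarrow{\ \partial\ }A\to0
\end{equation}
whose first map is the adjoint of $\lambda$.
\end{lemma}

\begin{proof}
All homology modules are finitely generated, as $M$ is compact and $\Lambda$ is noetherian. We have $H_1(M;\Lambda)=H_1(\widetilde M)=0$. Since a meridian lies in $Y$, the map $\pi_1(Y)\to\pi_1(M)$ is onto and $\widetilde Y$ is connected, so $H_0(M,Y;\Lambda)=H_1(M,Y;\Lambda)=0$. In the universal coefficient spectral sequence $\operatorname{Ext}^q_\Lambda(H_p,\Lambda)\Rightarrow H^{p+q}$ for $M$, the row $p=1$ vanishes, and $H_0=\mathbb{Z}=\Lambda/(t-1)$ has a free resolution of length one, so $\operatorname{Ext}^q(H_0,\Lambda)=0$ for $q\ge2$. Hence $H^2(M;\Lambda)\cong N^*$, and Poincar\'e--Lefschetz duality gives $H_2(M,Y;\Lambda)\cong N^*$; this isomorphism is given by equivariant intersection numbers. For the pair $(M,Y)$ the rows $p=0,1$ vanish, so $N\cong H^2(M,Y;\Lambda)\cong H_2(M,Y;\Lambda)^*$, which is free by Lemma~\ref{lem:free}. Finally $H_2(Y;\Lambda)=H_2(G)=\mathbb{Z}$ is $\Lambda$-torsion, so it maps to zero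 in the free module $N$, and $H_1(M;\Lambda)=0$ makes $\partial$ onto.
\end{proof}

Since $A$ is torsion, $\lambda$ extends to a nondegenerate $\mathbb{Q}(t)$-valued form on $N\otimes\mathbb{Q}(t)$, and we identify $N^*$ with the dual lattice $\{x:\lambda(x,N)\subset\Lambda\}\supset N$. The \emph{linking form} on $A=N^*/N$ is
\[
\partial\lambda(\partial x,\partial y)=\lambda(x,y)\in\mathbb{Q}(t)/\Lambda .
\]
As $(t-1)^2N^*\subset N$, it takes values in $(t-1)^{-2}\Lambda/\Lambda$. An isometry $F\colon N_0\to N_1$ extends to the dual lattices and induces a $\Lambda$-linear isometry $\partial F$ of linking forms.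

To compare $\partial\lambda$ with the integer-valued form $\omega$ we need a functional on $(t-1)^{-2}\Lambda/\Lambda$. An element $f\in\Lambda[(t-1)^{-1}]$ has an expansion in $\mathbb{Z}((t))$ and one in $\mathbb{Z}((t^{-1}))$; these will correspond to the two ends of $G\times\mathbb{R}$. Let $\chi(f)$ be the constant coefficient of the first expansion minus that of the second. Then $\chi(\Lambda)=0$ and $\chi(\bar f)=-\chi(f)$. The expansions of $1/(t-1)$ are $-\sum_{k\ge0}t^k$ and $\sum_{k<0}t^k$, with difference $-\sum_{k\in\mathbb{Z}}t^k$, so $\chi(a/(t-1))=-a(1)$ for $a\in\Lambda$.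

\begin{lemma}\label{lem:chi}
For $x,y\in A$ we have $\chi(\partial\lambda(x,y))=-\omega(x,y)$.
\end{lemma}

\begin{proof}
Put $\mu=(t-1)^2$. Represent $x$ by a $1$-cycle $\xi$ at height $0$ and $y$ by a $1$-cycle $\xi'$ at height $\frac12$ in $\widetilde Y=G\times\mathbb{R}$. Choose $\tilde x,\tilde y\in N^*=H_2(\widetilde M,\widetilde Y)$ mapping to $x,y$, represented by chains $s,s'$ with $\partial s=\xi$ and $\partial s'=\xi'$. Since $\mu x=0$ there is a finite chain $C$ in $\widetilde Y$ with $\partial C=\mu\xi$. Then $\mu s-C$ is a cycle in $\widetilde M$ representing $\mu\tilde x\in N$.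

Split $\widetilde Y$ into the part $\widetilde Y_0$ at heights in $\mathbb{Z}+[-\frac14,\frac14]$ and the part $\widetilde Y_1$ at heights in $\mathbb{Z}+[\frac14,\frac34]$. Intersection numbers give a $t$-invariant pairing $H_2(\widetilde M,\widetilde Y_0)\times H_2(\widetilde M,\widetilde Y_1)\to\mathbb{Z}$. The chains $s$ and $C$ define classes in the first group and the $t^ks'$ in the second, so
\[
\mu\,\lambda(\tilde x,\tilde y)=\sum_k\big((\mu s-C)\cdot t^ks'\big)t^k=\mu\sum_k(s\cdot t^ks')t^k-\sum_k(C\cdot t^ks')t^k .
\]
To compute $C\cdot t^ks'$, push $C$ into a collar of $\widetilde Y$ in which $s'$ is the product of $\xi'$ with the collar direction, oriented as (outward normal, $\xi'$). Moving the normal past the two tangent vectors of $C$ costs no sign, so $C\cdot t^ks'$ is the intersection number of $C$ and $t^k\xi'$ in $\partial\widetilde M$. The boundary orientation of $\nu\supset\Sigma^\circ\times D^2$ is the product orientation of $\Sigma^\circ\times S^1$, so $\partial\widetilde M=-(G\times\mathbb{R})$. From now on we intersect in $G\times\mathbb{R}$ with the product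 orientation, and obtain
\[
\partial\lambda(x,y)\equiv f:=\mu^{-1}\sum_k(C\cdot t^k\xi')\,t^k\pmod\Lambda .
\]

Let $Z^+$ and $Z^-$ be the cylinders $\xi\times[0,\infty)$ and $\xi\times(-\infty,0]$, oriented so that $\partial Z^+=-\xi$ and $\partial Z^-=\xi$. Then $C+\mu Z^+$ is a locally finite cycle whose heights are bounded below. A compact $1$-cycle can be pushed down below it, so their intersection number is zero. As $t^k\xi'$ lies at height $k+\frac12$, this gives $\mu f=-\mu\sum_{k\ge0}(Z^+\cdot t^k\xi')t^k$ in $\mathbb{Z}((t))$. Using $C-\mu Z^-$ and pushing up gives $\mu f=\mu\sum_{k<0}(Z^-\cdot t^k\xi')t^k$ in $\mathbb{Z}((t^{-1}))$. Dividing by $\mu$, we have the two expansions of $f$, and $\chi(f)=-Z^+\cdot\xi'$. The outward normal of $Z^+$ along $\xi$ is $-\partial_r$, so $\partial Z^+=-\xi$ means that $Z^+$ is oriented by $(\partial_r,\xi)$. Since $(\partial_r,\xi,\xi')$ is an even permutation of $(\xi,\xi',\partial_r)$, we get $Z^+\cdot\xi'=\omega(x,y)$.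
\end{proof}

Define the symmetric form $\kappa(x,y)=\sum_i\varepsilon_i\,\omega(d_i,x)\,\omega(d_i,y)$ on $A$. By Lemma~\ref{lem:mono}, $\kappa(x,y)=-\omega((t-1)x,y)$.

\begin{proposition}\label{prop:formula}
For $x,y\in A$,
\begin{equation}\label{eq:formula}
\partial\lambda(x,y)=\frac{\omega(x,y)}{t-1}+\frac{\kappa(x,y)}{(t-1)(t^{-1}-1)}\in\mathbb{Q}(t)/\Lambda,
\end{equation}
and the two numerators are determined by the class on the left.
\end{proposition}

\begin{proof}
We have $(t-1)(t^{-1}-1)=-t^{-1}(t-1)^2$, and $t-1,\,-t$ is a $\mathbb{Z}$-basis of $\Lambda/(t-1)^2$. So every $b\in(t-1)^{-2}\Lambda/\Lambda$ is uniquely $a/(t-1)+a'/((t-1)(t^{-1}-1))$ with $a,a'\in\mathbb{Z}$. The second term is invariant under the involution, so $\chi$ kills it and $\chi(b)=-a$. Also $(t-1)b\equiv-a't/(t-1)$, so $\chi((t-1)b)=a'$. For $b=\partial\lambda(x,y)$, Lemma~\ref{lem:chi} gives $a=\omega(x,y)$ and $a'=-\omega((t-1)x,y)=\kappa(x,y)$.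
\end{proof}

Thus isometries of linking forms preserve $\omega$ and $\kappa$. The form $\kappa$ vanishes when one argument lies in $\Delta^\perp=\ker(t-1)$, so
\[
\langle(t-1)x,(t-1)y\rangle:=\kappa(x,y)
\]
is a well-defined symmetric form on $\Delta=(t-1)A$, preserved by isometries of $\partial\lambda$. From $(t-1)d_i^\vee=-\varepsilon_id_i$ and $\kappa(d_i^\vee,d_j^\vee)=\varepsilon_i\delta_{ij}$ we get
\begin{equation}\label{eq:diag}
\langle d_i,d_j\rangle=\varepsilon_i\delta_{ij}.
\end{equation}
We call $(\Delta,\langle\ ,\ \rangle)$ the \emph{double point lattice}. It is determined by $\lambda$, and so are $c=\operatorname{rk}\Delta$, the signature $c_+-c_-$, and $g=\frac12\operatorname{rk}_{\mathbb{Z}}A-c$.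

Let $O(\varepsilon)$ be the isometry group of $\Delta$, that is, of $\mathbb{Z}^c$ with the form $\operatorname{diag}(\varepsilon_1,\dots,\varepsilon_c)$. Restriction to $\Delta$ is a homomorphism $\rho\colon\operatorname{Isom}(A,\partial\lambda)\to O(\varepsilon)$. Let $\mathcal{S}\subset O(\varepsilon)$ be the finite subgroup of elements that preserve the set $\{\pm d_i\}$; by \eqref{eq:diag} these are the signed permutations that preserve the $\varepsilon_i$. Proposition~\ref{prop:realize} says that an isometry $h$ of $\partial\lambda$ with $\rho(h)\in\mathcal{S}$ comes from a homeomorphism of $\nu$.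

If the lattice is definite, the vectors of norm $\pm1$ are the $\pm d_i$. The same holds for $\operatorname{diag}(1,-1)$, as $(x-y)(x+y)=\pm1$ forces $x=0$ or $y=0$. Hence
\begin{equation}\label{eq:easy}
O(\varepsilon)=\mathcal{S}\quad\text{if }c_+c_-=0\text{ or }c_+=c_-=1 .
\end{equation}
In the remaining case the lattice is indefinite of rank at least $3$. To state what happens then, recall the following for a nondegenerate symmetric form $\beta$ on a $\mathbb{Q}$-vector space. A vector $r$ with $\beta(r,r)\neq0$ defines the reflection $\tau_r(x)=x-2\beta(x,r)\beta(r,r)^{-1}r$. Every isometry is a product of reflections (Cartan--Dieudonn\'e), and there is a unique homomorphism $\operatorname{sn}$ from the orthogonal group to $\mathbb{Q}^*/\mathbb{Q}^{*2}$ with $\operatorname{sn}(\tau_r)=\beta(r,r)$, the \emph{spinor norm}. From here on $\tau_r$ always denotes a reflection. Put $\Gamma=\{\alpha\in O(\varepsilon):\det\alpha=1,\ \operatorname{sn}(\alpha)=1\}$.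

\begin{theorem}\label{thm:alg}
We have $O(\varepsilon)=\mathcal{S}\cdot\rho(\partial\operatorname{Aut}(\lambda))$. More precisely, if $\Delta$ is indefinite of rank at least $3$, then $\Gamma\subset\rho(\partial\operatorname{Aut}(\lambda))$ and $O(\varepsilon)=\mathcal{S}\cdot\Gamma$.
\end{theorem}

The proof uses only that $N$ is free and that the linking form is given by \eqref{eq:formula}.

\section{One double point and three double points}\label{sec:examples}

\begin{example}[A sphere with one double point]
Here $\Sigma^\circ$ is an annulus, $G$ is a torus, and $A=\mathbb{Z}d\oplus\mathbb{Z}d^\vee$ with $td^\vee=d^\vee-\varepsilon d$. An isometry $h$ of $\partial\lambda$ preserves $\Delta=\mathbb{Z}d$ and $\omega$, so $\pm h$ fixes $d$ and sends $d^\vee$ to $d^\vee+kd$ for some $k$. Dehn twists along the core of the annulus change $k$ by $\pm1$, and the flip exchanging the two boundary circles sends $d$ to $-d$. So every isometry of the linking form extends over $\nu$, and no automorphism of $\lambda$ is needed.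
\end{example}

The smallest case not covered by \eqref{eq:easy} is a sphere with signs $(+,+,-)$. Let $W=\mathbb{Z}^3$ with basis $e_1,e_2,e_3$ and form $\beta=\operatorname{diag}(1,1,-1)$. The matrices
\begin{equation}\label{eq:path}
\alpha(z)=\begin{pmatrix}1&2z&-2z\\-2z&1-2z^2&2z^2\\-2z&-2z^2&1+2z^2\end{pmatrix}
\end{equation}
preserve $\beta$ identically in $z$: the columns have norms $1+4z^2-4z^2=1$, $\ 4z^2+(1-2z^2)^2-4z^4=1$, $\ 4z^2+4z^4-(1+2z^2)^2=-1$, and their products $2z-2z(1-2z^2)-4z^3$, $\ -2z-4z^3+2z(1+2z^2)$, $\ -4z^2+2z^2(1-2z^2)+2z^2(1+2z^2)$ vanish. We have $\alpha(0)=1$. The element $\alpha=\alpha(1)$, with columns $(1,-2,-2)$, $(2,-1,-2)$, $(-2,2,3)$, is not in $\mathcal{S}$. The reflection in $r=e_1+e_2+e_3$ is $x\mapsto x-2\beta(x,r)r$, with columns $(-1,-2,-2)$, $(-2,-1,-2)$, $(2,2,3)$, so $\alpha=\tau_{e_1}\tau_r\in\Gamma$. Theorem~\ref{thm:alg} asserts that $\alpha$ is the boundary of an automorphism of $\lambda$. We show this for two kinds of form.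

\emph{The model form.} Let $V=W\otimes\Lambda$ with the hermitian extension $\lambda$ of $\beta$, and $N=(t-1)V$; the Gram matrix of $N$ is $(2-t-t^{-1})\operatorname{diag}(1,1,-1)$. Then $N^*=(t-1)^{-1}V$, and $A=N^*/N$ has the $\mathbb{Z}$-basis $d_i=[e_i]$, $d_i^\vee=-\varepsilon_i[e_i/(t-1)]$ with $(t-1)d_i=0$ and $(t-1)d_i^\vee=-\varepsilon_id_i$. We compute $\partial\lambda(d_i,d_j)=0$,
\[
\partial\lambda(d_i,d_j^\vee)=\frac{-\delta_{ij}}{t^{-1}-1}\equiv\frac{\delta_{ij}}{t-1},\qquad\partial\lambda(d_i^\vee,d_j^\vee)=\frac{\varepsilon_i\delta_{ij}}{(t-1)(t^{-1}-1)} .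
\]
This is \eqref{eq:formula} for $g=0$, with $(d_i,d_i^\vee)$ a symplectic basis. Every element of $O(\varepsilon)$ acts on $V$ as a constant matrix, preserves $N$, and acts on $\Delta=V/(t-1)V=W$ as itself. Two features made this work: $N$ sits in a unimodular lattice $V$ whose reduction at $t=1$ contains the double point lattice, and $V$ has a basis with constant Gram matrix. The first feature holds in general (Section~\ref{sec:over}). The second we obtain only after localizing at a prime (Section~\ref{sec:local}).

\emph{A form twisted at one prime.} For a prime $q$ let $\mathbb{Z}_{(q)}$ be the ring of fractions with denominator prime to $q$, and $\Lambda_{(q)}=\mathbb{Z}_{(q)}[t^{\pm1}]$. Let $h$ be an isometry of $W\otimes\mathbb{Q}[t^{\pm1}]$ with $h|_{t=1}=1$. Suppose that $V\subset W\otimes\mathbb{Q}[t^{\pm1}]$ is a free $\Lambda$-module whose localization $V_{(q)}=V\otimes\mathbb{Z}_{(q)}$ is $W\otimes\Lambda_{(q)}$ for $q\neq p$ and $h(W\otimes\Lambda_{(p)})$ for $q=p$. We want an isometry $a$ with $a|_{t=1}=\alpha$ that preserves $V=\bigcap_qV_{(q)}$. Away from $p$ the matrix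 $\alpha$ works; at $p$ the matrix $h\alpha h^{-1}$ works. The family
\[
a_z=\alpha\cdot\alpha(z)^{-1}\,h\,\alpha(z)\,h^{-1}
\]
has $a_0=\alpha$, $a_1=h\alpha h^{-1}$, and $a_z|_{t=1}=\alpha$. So we substitute for $z$ an integer that is $p$-adically close to $1$ and close to $0$ at the other primes in the denominators of $h$. Choose $m=p^em'$ with $p\nmid m'$ such that $mh$ and $mh^{-1}$ have entries in $\Lambda$, and choose $r\in\mathbb{Z}$ with $r\equiv0\bmod m'^2$ and $r\equiv1\bmod p^{2e}$. If $B$ is the Gram matrix of $\beta$, an isometry $u$ satisfies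
\begin{equation}\label{eq:adj}
u^{-1}=B^{-1}\bar u^{T}B ,
\end{equation}
so when $\beta$ is unimodular, $u^{-1}$ has entries in any ring closed under the involution that contains the entries of $u$. Hence $\alpha(z)^{-1}$ is an integral polynomial matrix, and we can write $\alpha(r)=1+rJ$ and $\alpha\,\alpha(r)^{-1}=1+(r-1)J'$ with integer matrices $J,J'$. For $q\neq p$ the matrix $a_r=\alpha\,\alpha(r)^{-1}(1+r\,hJh^{-1})$ has entries in $\Lambda_{(q)}$, and $h^{-1}a_rh=(1+(r-1)h^{-1}J'h)\,\alpha(r)$ has entries in $\Lambda_{(p)}$. By \eqref{eq:adj} the inverses have the same property. So $a_r(V_{(q)})=V_{(q)}$ for all $q$, and $a_r(V)=V$.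

The polynomial path from $1$ to $\alpha$ is what makes the gluing possible. Section~\ref{sec:patch} treats several primes and rational paths, and Section~\ref{sec:paths} finds a path for every element of $\Gamma$.

\section{Proofs of Theorems~\ref{thm:A} and~\ref{thm:B} from Theorem~\ref{thm:alg}}\label{sec:proofs}

Let $\Sigma_i\subset X_i$ be as in Theorem~\ref{thm:A}, with exteriors $M_i$, and attach the index $i$ to all objects. By Section~\ref{sec:linking} the numbers $g,c_+,c_-$ agree. Order the double points so that the signs $\varepsilon_j$ agree. Lemma~\ref{lem:k} gives a homeomorphism $\Psi_0\colon\nu_0\to\nu_1$ whose induced map $\psi_0\colon A_0\to A_1$ preserves $\omega$ and sends $d^0_j$ to $d^1_j$. By Lemma~\ref{lem:mono} and \eqref{eq:formula}, $\psi_0$ is an isometry of linking forms. For an isometry $F\colon\lambda_0\to\lambda_1$ put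
\[
h_F=\psi_0^{-1}\,\partial F\in\operatorname{Isom}(A_0,\partial\lambda_0).
\]
Then $\partial F$ carries $\{\pm d^0_j\}$ to $\{\pm d^1_j\}$ exactly when $\rho(h_F)\in\mathcal{S}$, and $\rho(h_{Fa})=\rho(h_F)\rho(\partial a)$ for $a\in\operatorname{Aut}(\lambda_0)$. We call $F$ \emph{realized} if it is induced by a homeomorphism as in Theorem~\ref{thm:B}.

\begin{proposition}\label{prop:if}
If $\rho(h_F)\in\mathcal{S}$, then $F$ is realized.
\end{proposition}

\begin{proof}
The map $h_F$ preserves $\omega$, so by Proposition~\ref{prop:realize} it is induced by some $\Psi_k\colon\nu_0\to\nu_0$. Let $\Psi=\Psi_0\Psi_k$ and $f=\Psi|_{Y_0}$. Then $f$ preserves orientations, commutes with $\theta$, and has a lift $\tilde f$ with $\tilde f_*=\psi_0h_F=\partial F$. The manifolds $Y_i$ are connected, $\pi_1(Y_i)\to\pi_1(M_i)$ is onto, and $A_i$ is torsion. It remains to check the last hypothesis of Theorem~\ref{thm:CP}. If the forms are not even, then $\operatorname{ks}(M_i)=\operatorname{ks}(X_i)-\operatorname{ks}(\nu_i)=\operatorname{ks}(X_i)$, since the plumbing $\nu_i$ is smoothable, and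 these agree by hypothesis.

Suppose that the forms are even and let $Z=M_0\cup_f-M_1$. Both maps from $\pi_1(Y_0)$ to $\pi_1(M_i)=\mathbb{Z}$ equal the surjection $\varphi$, so $\pi_1(Z)=\mathbb{Z}$ by van Kampen, and the universal cover is $\widetilde M_0\cup_{\tilde f}-\widetilde M_1$. Let $x\in H_2(Z;\Lambda)$ have image $(x_0,x_1)$ in $H_2(Z,Y_0;\Lambda)=N_0^*\oplus N_1^*$. Since $H_*(Y_0;\mathbb{Q}(t))=0$, the space $H_2(Z;\mathbb{Q}(t))$ is the orthogonal sum of the $N_i\otimes\mathbb{Q}(t)$, and
\[
\lambda_Z(x,x)=\lambda_0(x_0,x_0)-\lambda_1(x_1,x_1).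
\]
The image of $x$ in $H_1(Y_0;\Lambda)$ is zero, so $\partial x_1=-\tilde f_*\partial x_0=-\partial(Fx_0)$. Hence $x_1+Fx_0\in N_1=F(N_0)$, that is, $x_1=-F(x_0+n)$ with $n\in N_0$. Therefore
\[
\lambda_Z(x,x)=\lambda_0(x_0,x_0)-\lambda_0(x_0+n,x_0+n)=-\lambda_0(n,x_0)-\overline{\lambda_0(n,x_0)}-\lambda_0(n,n).
\]
Here $\lambda_0(n,x_0)\in\Lambda$ and $\lambda_0(n,n)=b+\bar b$, so the value at $t=1$ is even. This value is the self-intersection of the image of $x$ in $H_2(Z;\mathbb{Z})$. The map $H_2(Z;\Lambda)=\pi_2(Z)\to H_2(Z;\mathbb{Z})$ has cokernel $H_2(\pi_1(Z))=H_2(\mathbb{Z})=0$, so all self-intersections in $H_2(Z;\mathbb{Z})$ are even. As $H_1(Z)=\mathbb{Z}$ is torsion-free, $H_2(Z;\mathbb{Z})\to H_2(Z;\mathbb{Z}/2)$ is onto. Wu's formula $w_2(y)=y\cdot y$ then gives $w_2(Z)=0$, so $Z$ is spin.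

By Theorem~\ref{thm:CP}, $f$ extends to an orientation-preserving homeomorphism $M_0\to M_1$ inducing $F$. Its union with $\Psi$ is the required homeomorphism of pairs.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $F$ be an isometry. By Theorem~\ref{thm:alg}, $\rho(h_F)=s\,\rho(\partial a)$ with $s\in\mathcal{S}$ and $a\in\operatorname{Aut}(\lambda_0)$. Then $\rho(h_{Fa^{-1}})=s$, and $Fa^{-1}$ is realized by Proposition~\ref{prop:if}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Proposition~\ref{prop:if} is the ``if'' part, and the last proof shows that every $F$ is realized after composition with an automorphism of $\lambda_0$.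

For the ``only if'' part let $\Phi\colon(X_0,\Sigma_0)\to(X_1,\Sigma_1)$ induce $F$. It need not take $\nu_0$ to $\nu_1$, so we describe $N$, $N^*$, $A$ through complements. Let $\varrho\colon\nu\to[0,1]$ be $|w|$ on $\Sigma^\circ\times D^2$ and $\min(|\zeta_1|,|\zeta_2|)$ on each $D^2\times D^2$, and let $\nu^s=\{\varrho\le s\}$ for $0<s\le1$. Radial expansion retracts $\nu\setminus\Sigma$ onto $Y$, so $N=H_2(X\setminus\Sigma;\Lambda)$, $A=H_1(\nu\setminus\Sigma;\Lambda)$ and $N^*=H_2(X\setminus\Sigma,\nu\setminus\Sigma;\Lambda)$. The inclusion $\nu^s\setminus\Sigma\subset\nu\setminus\Sigma$ is a homotopy equivalence over $\Sigma^\circ$, over $\partial\Sigma^\circ$, and in each bidisk, where both spaces are $T^2$ times a contractible set of radii. So it is a homotopy equivalence, and $\nu$ may be replaced by $\nu^s$ in these descriptions. By compactness $\Phi(\nu_0^s)\subset\nu_1$ for small $s$. The lift of $\Phi$ that induces $F$ thus induces a map of the sequences \eqref{eq:seq}. Its middle map $N_0^*\to N_1^*$ is $\Lambda$-linear and restricts to $F$ on $N_0$. As $N_0^*/N_0$ is torsion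 and $N_1^*$ is torsion-free, it is the extension of $F$ to dual lattices. Hence $\Phi$ induces $\partial F$ on $A_0\to A_1$.

The double points are the points at which the image of $\Sigma$ is not locally a disk, so $\Phi$ sends the $i$-th double point of $\Sigma_0$ to some $j$-th double point of $\Sigma_1$. Let $B\subset\nu_0^s\cap(D^2\times D^2)_i$ be a concentric bidisk with $\Phi(B)\subset(D^2\times D^2)_j$. The inclusions of $B\setminus\Sigma_0$ and of $T_i$ in $(D^2\times D^2)_i\setminus\Sigma_0$ are homotopy equivalences, so $H_1(B\setminus\Sigma_0;\Lambda)$ has image $\mathbb{Z}d^0_i$ in $A_0$; and $H_1((D^2\times D^2)_j\setminus\Sigma_1;\Lambda)$ has image $\mathbb{Z}d^1_j$ in $A_1$. Therefore $\partial F(d^0_i)\in\mathbb{Z}d^1_j$. The isomorphism $\partial F$ preserves primitive vectors, so $\partial F(d_i^0)=\pm d^1_j$. Being injective, it maps $\{\pm d^0_i\}$ onto $\{\pm d^1_j\}$.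

If $c_+c_-=0$ or $c_+=c_-=1$, every $F$ is realized by \eqref{eq:easy}. Otherwise let $e,e',b$ be three distinct elements of the basis $d_1^0,\dots,d_c^0$, with $e,e'$ of norms $1,-1$. Then $v=e+e'$ is isotropic and orthogonal to $b$, so $b$ and $b+v$ have the same norm $\pm1$, and $\gamma=\tau_b\tau_{b+v}\in\Gamma$. We have $\gamma(b)=\tau_b(-b-2v)=b-2v$, so $\gamma\notin\mathcal{S}$. By Theorem~\ref{thm:alg}, $\gamma=\rho(\partial a)$ for some $a\in\operatorname{Aut}(\lambda_0)$. If $F$ is realized, then $\rho(h_{Fa})\in\mathcal{S}\gamma$ is not in $\mathcal{S}$, so $Fa$ is not realized.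
\end{proof}

\section{A unimodular overlattice}\label{sec:over}

It remains to prove Theorem~\ref{thm:alg}. An automorphism of $(N,\lambda)$ with prescribed action on $\Delta\subset N^*/N$ is hard to write down because $\lambda$ is not unimodular. We enlarge $N$ to a unimodular lattice $V$ in such a way that the action on $\Delta$ can be read from the action on $V$ at $t=1$. Lattices between $N$ and $N^*$ correspond to submodules of $A$, and unimodular ones to submodules equal to their own annihilator under $\partial\lambda$.

Extend $d_1,\dots,d_c$ to a symplectic basis of $A$, and let $\ell$ be the Lagrangian half containing the $d_i$. Then $\Delta\subset\ell\subset\Delta^\perp$, and $\ell$ is its own $\omega$-orthogonal complement. Since $t$ acts trivially on $\ell$, it is a $\Lambda$-submodule. Let $V\subset N^*$ be the preimage of $\ell$.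

\begin{lemma}\label{lem:V}
The module $V$ is free, $\lambda|_V$ is $\Lambda$-valued and unimodular, $(t-1)V\subset N\subset V$, and $(t-1)N^*\subset V$.
\end{lemma}

\begin{proof}
For $y\in A$ and $l\in\ell$ we have $\kappa(y,l)=0$, so $\partial\lambda(y,l)=\omega(y,l)/(t-1)$ by \eqref{eq:formula}. Hence $\partial\lambda(y,\ell)=0$ if and only if $y\in\ell$. An element $x\in N\otimes\mathbb{Q}(t)$ with $\lambda(x,V)\subset\Lambda$ lies in $N^*$ because $N\subset V$, so
\[
V=\{x\in N\otimes\mathbb{Q}(t):\lambda(x,V)\subset\Lambda\}.
\]
Every homomorphism $V\to\Lambda$ extends to $N\otimes\mathbb{Q}(t)$ and is represented by a unique $x$, so the adjoint $V\to V^*$ is an isomorphism. By Lemma~\ref{lem:free}, $V$ is free. The inclusions hold because $(t-1)\ell=0$ and $(t-1)A=\Delta\subset\ell$.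
\end{proof}

Let $W=V/(t-1)V$. It is a free abelian group with the unimodular symmetric form $\beta(x,y)=\lambda(x,y)|_{t=1}$. An automorphism $a$ of $(V,\lambda)$ induces $a|_{t=1}\in O(W)$. Since $(t-1)V\subset N$, there is a surjection $\varpi\colon W\to V/N=\ell$ with kernel $K=N/(t-1)V$. Choose $x_i\in N^*$ with $\partial x_i=d_i^\vee$, let $e_i\in W$ be the class of $-\varepsilon_i(t-1)x_i\in V$, and let $D\subset W$ be the span of $e_1,\dots,e_c$.

\begin{lemma}\label{lem:D}
The map $\varpi$ restricts to an isometry $D\to\Delta$ with $e_i\mapsto d_i$. We have $W=D\oplus D^\perp$ and $K\subset D^\perp$. If $\alpha\in O(D)=O(\varepsilon)$ and $a\in\operatorname{Aut}(V,\lambda)$ satisfies $a|_{t=1}=\alpha\oplus\mathrm{id}_{D^\perp}$, then $a(N)=N$ and $\rho(\partial(a|_N))=\alpha$.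
\end{lemma}

\begin{proof}
We have $\varpi(e_i)=-\varepsilon_i(t-1)d_i^\vee=d_i$. For $x,x'\in N^*$, formula \eqref{eq:formula} gives
\[
\lambda((t-1)x,(t-1)x')\in(t^{-1}-1)\,\omega(\partial x,\partial x')+\kappa(\partial x,\partial x')+(t-1)(t^{-1}-1)\Lambda ,
\]
with value $\kappa(\partial x,\partial x')$ at $t=1$. So $\beta(e_i,e_j)=\varepsilon_i\varepsilon_j\kappa(d_i^\vee,d_j^\vee)=\varepsilon_i\delta_{ij}$, in agreement with \eqref{eq:diag}. The form on $D$ is unimodular, so $D$ splits off. For $n\in N$ we have $\lambda((t-1)x_i,n)=(t-1)\lambda(x_i,n)\in(t-1)\Lambda$, so $K\perp D$. If $a$ is as stated, then $a|_{t=1}$ fixes $K$, and $N$ is the preimage of $K$ in $V$, so $a(N)=N$. On $\ell=V/N$ the map $\partial(a|_N)$ is induced by $a$, so $\partial(a|_N)\circ\varpi=\varpi\circ a|_{t=1}$. Restricting to $D$ gives the last claim.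
\end{proof}

We are reduced to lifting $\alpha\oplus\mathrm{id}\in O(W)$ to $\operatorname{Aut}(V,\lambda)$. Lifting reflections one at a time does not suffice: for $r\in W$ of norm $\pm1$ and a lift $v\in V$, the formula $x-2\lambda(x,v)\lambda(v,v)^{-1}v$ divides by $\lambda(v,v)$, of which we know only the value at $t=1$.

\section{Unimodular forms over $\Lambda$ are locally extended}\label{sec:local}

In this section and the next, $(V,\lambda)$ is any unimodular hermitian form on a free $\Lambda$-module of rank $n$, and $(W,\beta)$ is its reduction at $t=1$. We show that $V$ becomes isometric to $W\otimes\Lambda$ after localizing at any prime $p$, first modulo $p$ and then over $\mathbb{Z}_{(p)}$. In both steps we compare a lattice $V_+$ over polynomials in $t$ with its dual lattice $V_-$ over polynomials in $t^{-1}$: on $V_+\cap V_-$ the form takes values that are polynomials in both $t$ and $t^{-1}$, hence constants. Over a field $k$ the comparison is the Birkhoff--Grothendieck theorem: every matrix in $GL_n(k[t^{\pm1}])$ is a product $A_-\operatorname{diag}(t^{a_1},\dots,t^{a_n})A_+$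 with $A_\pm\in GL_n(k[t^{\pm1}])$ invertible over $k[t^{-1}]$ and over $k[t]$, respectively.

\begin{lemma}\label{lem:field}
Let $k$ be a field with trivial involution, of any characteristic. Every unimodular hermitian form on a free $k[t^{\pm1}]$-module $V_k$ of rank $n$ has a basis with constant Gram matrix.
\end{lemma}

\begin{proof}
Let $V_+$ be the $k[t]$-span of a basis of $V_k$ and $V_-=\{v:\lambda(v,V_+)\subset k[t^{-1}]\}$. If $v_j$ is any $k[t]$-basis of $V_+$ and $\lambda(v_i^\#,v_j)=\delta_{ij}$, then $\lambda(\sum_ic_iv_i^\#,t^lv_j)=c_jt^{-l}$, so $V_-$ is the $k[t^{-1}]$-span of the $v_i^\#$. Birkhoff--Grothendieck, applied to the change of basis, gives a basis $v_i$ of $V_+$ and integers $a_i$ such that the $t^{-a_i}v_i$ form a basis of $V_-$. Then $\lambda(v_i,v_j)\in t^{a_i}k[t^{-1}]$, and by hermitian symmetry $\lambda(v_i,v_j)\in t^{-a_j}k[t]$. So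
\begin{equation}\label{eq:range}
\lambda(v_i,v_j)\ \text{is a combination of the }t^l\text{ with }-a_j\le l\le a_i .
\end{equation}

If all $a_i$ vanish we are done. In general we show that the $a_i$ come in opposite pairs, which produces a Lagrangian in the remaining part. The matrix $P=(\lambda(t^{-a_i}v_i,v_j))$ expresses the basis $t^{-a_i}v_i$ of $V_-$ in the basis $v_j^\#$, so $P\in GL_n(k[t^{-1}])$ and $\det P\in k^*$. The determinant of the hermitian matrix $(\lambda(v_i,v_j))$ is $t^{\sum a_i}\det P$ and is invariant under the involution, so $\sum a_i=0$. The constant term of $P$ is invertible over $k$, so there is a permutation $\sigma$ such that each $P_{i\sigma(i)}$ has nonzero constant term. By \eqref{eq:range}, $a_i+a_{\sigma(i)}\ge0$. These numbers sum to zero, so $a_{\sigma(i)}=-a_i$, and there are as many positive $a_i$ as negative ones, say $m$.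

Let $I$ and $V_0$ be the $k[t^{\pm1}]$-spans of the $v_i$ with $a_i<0$ and with $a_i=0$. By \eqref{eq:range}, $I\oplus V_0\subset I^\perp$ and $V_0$ has constant Gram matrix. Both $I\oplus V_0$ and $I^\perp=\ker(V_k\to I^*)$ are direct summands of rank $n-m$, so they are equal. The form on $V_0\cong I^\perp/I$ is unimodular: a functional on $I^\perp$ vanishing on $I$ extends to $V_k$, so it is $\lambda(\cdot,x)$ with $x\in I^\perp$, and a surjection $V_0\to V_0^*$ of free modules of equal rank is an isomorphism. Thus $V_k=V_0\oplus V_0^\perp$, where $V_0^\perp$ is unimodular of rank $2m$ and contains the isotropic summand $I$. Let $s_i$ be a basis of $I$ and choose $s_j'\in V_0^\perp$ with $\lambda(s_i,s_j')=\delta_{ij}$. The Gram matrix of $s_i,s_j'$ is invertible of size $2m$, so these vectors form a basis of $V_0^\perp$. Replacing $s_i'$ by $s_i'+\sum_jc_{ij}s_j$ changes $\lambda(s_i',s_j')$ by $c_{ij}+\overline{c_{ji}}$. For $i<j$ take $c_{ij}=-\lambda(s_i',s_j')$ and $c_{ji}=0$. Write $\lambda(s_i',s_i')=b_0+\sum_{l>0}b_l(t^l+t^{-l})$ and take $c_{ii}=-\sum_{l>0}b_lt^l$. The new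 matrix $(\lambda(s_i',s_j'))$ is diagonal and constant.
\end{proof}

The passage from $\mathbb{F}_p$ to $\mathbb{Z}_{(p)}$ is not a direct application of Nakayama's lemma over $\Lambda_{(p)}$, since $1+pt$ is not a unit there. We arrange instead to apply it to a finitely generated $\mathbb{Z}_{(p)}$-module.

\begin{lemma}\label{lem:local}
For every prime $p$ there is an isometry $\psi_p\colon V_{(p)}\to W\otimes\Lambda_{(p)}$ that induces the identity of $W\otimes\mathbb{Z}_{(p)}$ at $t=1$.
\end{lemma}

\begin{proof}
Let $\mathcal{O}=\mathbb{Z}_{(p)}$. By Lemma~\ref{lem:field}, $V/pV$ has a basis with constant Gram matrix. It lifts to a basis $v_i$ of $V_{(p)}$: the ring $\mathbb{F}_p[t^{\pm1}]$ is Euclidean, so $GL_n(\mathbb{F}_p[t^{\pm1}])$ is generated by elementary matrices and diagonal matrices with entries $ct^l$, $c\in\mathbb{F}_p^*$, and these lift to $GL_n(\Lambda_{(p)})$. The Gram matrix of the $v_i$ is constant only modulo $p$. Let $v_i^\#$ be the dual basis, let $U$ and $U^\#$ be the $\mathcal{O}$-spans of the two bases, and put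
\[
V_+=\bigoplus_{j\ge0}t^jU,\qquad V_-=\bigoplus_{j\ge0}t^{-j}U^\#=\{v:\lambda(v,V_+)\subset\mathcal{O}[t^{-1}]\}.
\]
Both $V_+$ and $t^{-1}V_-$ are $\mathcal{O}$-direct summands of $V_{(p)}=\bigoplus_jt^jU=\bigoplus_jt^jU^\#$. Since $v_i=\sum_j\lambda(v_i,v_j)v_j^\#$ with a matrix that lies in $GL_n(\mathbb{F}_p)$ modulo $p$, the modules $U$ and $U^\#$ have the same image in $V/pV$. Hence $V/pV$ is the direct sum of the images of $V_+$ and $t^{-1}V_-$.

We claim that $V_{(p)}=V_+\oplus t^{-1}V_-$. If $0\neq x\in V_+\cap t^{-1}V_-$, divide $x$ by the largest power of $p$ that divides it in the free $\mathcal{O}$-module $V_{(p)}$. The quotient still lies in both summands and is nonzero modulo $p$, a contradiction. Choose $j_0$ with $U\subset t^{j_0}V_-$. Then $t^{-j}U\subset t^{-1}V_-$ for $j>j_0$, so $V_{(p)}/(V_++t^{-1}V_-)$ is generated over $\mathcal{O}$ by the $t^{-j}U$ with $1\le j\le j_0$. It is finitely generated and vanishes modulo $p$, so it is zero by Nakayama's lemma over the local ring $\mathcal{O}$.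

Let $L=V_+\cap V_-$. If $x\in V_-$ is written $x=x_++x_-$ by the claim, then $x_+=x-x_-\in V_-$, so $V_-=L\oplus t^{-1}V_-$, and $L\cong U^\#$ is free of rank $n$. Iterating, $t^jV_-=t^jL\oplus\dots\oplus tL\oplus L\oplus t^{-1}V_-$ for $j\ge0$. The summands $t^iL$ lie in $V_+$ and $V_+\cap t^{-1}V_-=0$, so $V_+\cap t^jV_-=\bigoplus_{i=0}^jt^iL$. The $t^jV_-$ exhaust $V_{(p)}$, so $V_+=\bigoplus_{i\ge0}t^iL$; the $t^{-j}V_+$ exhaust $V_{(p)}$, so $V_{(p)}=\bigoplus_{i\in\mathbb{Z}}t^iL=L\otimes_{\mathcal{O}}\Lambda_{(p)}$. For $x,y\in L$ both $\lambda(x,y)$ and its conjugate $\lambda(y,x)$ lie in $\mathcal{O}[t^{-1}]$, so $\lambda(x,y)\in\mathcal{O}$. Hence reduction at $t=1$ is an isometry $L\to W\otimes\mathcal{O}$, and its $\Lambda_{(p)}$-linear extension is $\psi_p$.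
\end{proof}

\section{Patching along a polynomial path}\label{sec:patch}

An isometry of $W$ now lifts to each $V_{(p)}$, but the lifts differ from prime to prime. We glue them as in Section~\ref{sec:examples}, with one correcting factor for each of finitely many primes. Let $O(W\otimes\mathbb{Q}[z])$ be the group of $\mathbb{Q}[z]$-linear maps preserving the bilinear extension of $\beta$; inverses exist by \eqref{eq:adj}.

\begin{proposition}\label{prop:patch}
Let $\alpha\in O(W)$, and suppose that there is $\alpha(z)\in O(W\otimes\mathbb{Q}[z])$ with $\alpha(0)=1$ and $\alpha(1)=\alpha$. Then there is $a\in\operatorname{Aut}(V,\lambda)$ with $a|_{t=1}=\alpha$.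
\end{proposition}

\begin{proof}
Let $R=\mathbb{Q}[t^{\pm1}]$ and let $W_R=W\otimes R$ carry the hermitian extension of $\beta$. Fix a basis of $W$, and call an endomorphism of $W_R$ \emph{$q$-integral} if its entries lie in $\Lambda_{(q)}$. By \eqref{eq:adj}, a $q$-integral isometry maps $W\otimes\Lambda_{(q)}$ onto itself. Each $\psi_p$ of Lemma~\ref{lem:local} extends to an isometry $V\otimes\mathbb{Q}\to W_R$. Put $\psi=\psi_2$, and let $\Pi$ be the finite set of primes that occur in denominators of the matrices of $\psi$ and $\psi^{-1}$ with respect to a $\Lambda$-basis of $V$ and the basis of $W$. For $p\in\Pi$ let $h_p=\psi\psi_p^{-1}$, an isometry of $W_R$ with $h_p|_{t=1}=1$. Then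
\[
\psi(V_{(q)})=W\otimes\Lambda_{(q)}\quad(q\notin\Pi),\qquad\psi(V_{(p)})=h_p(W\otimes\Lambda_{(p)})\quad(p\in\Pi).
\]
Since $V$ is free, $V=\bigcap_qV_{(q)}$. Since $\psi$ is the identity at $t=1$, it suffices to find an isometry $a$ of $W_R$ with $a|_{t=1}=\alpha$ such that $a$ is $q$-integral for $q\notin\Pi$ and $h_q^{-1}ah_q$ is $q$-integral for $q\in\Pi$; then $\psi^{-1}a\psi$ is the required automorphism.

Let the involution fix $z$, and for $p\in\Pi$ define the isometry
\[
C_p(z)=\alpha(z)^{-1}h_p\,\alpha(z)\,h_p^{-1}
\]
of $W\otimes R[z]$. It satisfies $C_p(0)=1$, $\alpha\,C_p(1)=h_p\alpha h_p^{-1}$, and $C_p(z)|_{t=1}=1$. Write $C_p(z)=1+zJ_p(z)$, and choose $m\ge1$ such that $mJ_p(z)$ has entries in $\Lambda[z]$ and $mh_p^{\pm1}$ has entries in $\Lambda$ for all $p\in\Pi$. Let $m'$ be the part of $m$ prime to $\Pi$, and let $e$ be the largest exponent of a prime of $\Pi$ in $m$. By the Chinese remainder theorem there are integers $r_p$ $(p\in\Pi)$ with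
\[
r_p\equiv1\bmod p^{4e},\qquad r_p\equiv0\bmod q^{4e}\ \ (q\in\Pi\setminus\{p\}),\qquad r_p\equiv0\bmod m'.
\]
Put $a=\alpha\prod_{p\in\Pi}C_p(r_p)$, with the factors in any order. This is an isometry of $W_R$ with $a|_{t=1}=\alpha$.

Let $q\notin\Pi$. Then $r_p/m\in\mathbb{Z}_{(q)}$, so $C_p(r_p)=1+(r_p/m)\cdot mJ_p(r_p)$ is $q$-integral, and so is $a$.

Let $q\in\Pi$, and let $\mathcal{E}$ be the ring of $q$-integral endomorphisms. We have $m^{-1}\in q^{-e}\mathbb{Z}_{(q)}$. For $p\neq q$ this gives $C_p(r_p)\in1+q^{3e}\mathcal{E}$. For $p=q$, the matrix $zmJ_q(z)$ has entries in $\Lambda[z]$, so its values at $r_q$ and $1$ differ by a multiple of $r_q-1$; hence $C_q(r_q)\in C_q(1)+q^{3e}\mathcal{E}$, while $C_q(1)\in q^{-e}\mathcal{E}$. Multiplying out, $\prod_pC_p(r_p)\in C_q(1)+q^{2e}\mathcal{E}$, so $a\in h_q\alpha h_q^{-1}+q^{2e}\mathcal{E}$. As $h_q^{\pm1}\in q^{-e}\mathcal{E}$, we get $h_q^{-1}ah_q\in\alpha+\mathcal{E}=\mathcal{E}$.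
\end{proof}

\section{Polynomial paths and the spinor norm}\label{sec:paths}

Assume now that $D\cong\Delta$ is indefinite of rank at least $3$, and let $D_{\mathbb{Q}}=D\otimes\mathbb{Q}$. Proposition~\ref{prop:patch} allows paths with rational coefficients, so the search for paths is a problem over the field $\mathbb{Q}$. Let
\[
\mathcal{P}=\{\alpha\in O(D_{\mathbb{Q}}):\alpha=\alpha(1)\text{ for some }\alpha(z)\in O(D\otimes\mathbb{Q}[z])\text{ with }\alpha(0)=1\}.
\]
Products, inverses and conjugates of paths are paths, so $\mathcal{P}$ is a normal subgroup of $O(D_{\mathbb{Q}})$. The basic paths come from isotropic vectors; this is where indefiniteness is used. If $\beta(v,v)=0$ and $\beta(v,y)=0$, put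
\[
E(v,y)(x)=x+\beta(x,v)y-\beta(x,y)v-\tfrac12\beta(y,y)\beta(x,v)v .
\]
With $a=\beta(x,v)$, $b=\beta(x,y)$, $q=\beta(y,y)$, the norm of $E(v,y)(x)=x+ay-(b+\frac12qa)v$ is $\beta(x,x)+a^2q+2ab-2a(b+\frac12qa)=\beta(x,x)$. The computation holds over $\mathbb{Q}[z]$, so $E(v,zy)$ is a path from $1$ to $E(v,y)$, and $E(v,y)\in\mathcal{P}$. The path \eqref{eq:path} is $E(e_2+e_3,2ze_1)$.

\begin{lemma}\label{lem:paths}
If $\alpha\in O(D_{\mathbb{Q}})$ has $\det\alpha=1$ and $\operatorname{sn}(\alpha)=1$, then $\alpha\in\mathcal{P}$.
\end{lemma}

\begin{proof}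
Let $e,e'$ be basis vectors of norms $1,-1$, let $v=e+e'$, $v'=\frac12(e-e')$, and let $D_1$ be the $\mathbb{Q}$-span of the other basis vectors. Then $v,v'$ are isotropic, $\beta(v,v')=1$, and $D_1\neq0$ is orthogonal to both. We write $\equiv$ for congruence modulo $\mathcal{P}$. For $u\in\mathcal{P}$ we have $\tau_{ur}=u\tau_ru^{-1}\equiv\tau_r$ by normality. The plan is to move every reflection into the plane spanned by $v,v'$, where the orthogonal group is explicit.

\emph{Step 1: $\tau_r\equiv T_s:=\tau_{v'+sv}$ for some $s\in\frac12\beta(r,r)\mathbb{Q}^{*2}$.} Let $r=av+bv'+w$ with $w\in D_1$ and $\beta(r,r)=2ab+\beta(w,w)\neq0$. If $b\neq0$, then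
\begin{equation}\label{eq:move}
E(v,-w/b)(r)=bv'+a_1v,\qquad a_1=a+\frac{\beta(w,w)}{2b}=\frac{\beta(r,r)}{2b},
\end{equation}
and the reflection in this vector is $T_s$ with $s=a_1/b=\beta(r,r)/(2b^2)$. If $b=0$, we first make the coefficient of $v'$ nonzero or reach the plane directly. For $a\neq0$, formula \eqref{eq:move} with $v$ and $v'$ exchanged moves $r$ to $av+b_1v'$ with $2ab_1=\beta(r,r)\neq0$, and the case $b\neq0$ applies. For $a=0$ we have $E(v',w)(w)=w-\beta(w,w)v'$, and the case $b\neq0$ applies again.

Since $v'+sv$ has norm $2s$, we find $T_s(v)=-s^{-1}v'$ and $T_s(v')=-sv$. For $x\in\mathbb{Q}^*$ let $\eta(x)$ be the isometry with $v'\mapsto xv'$, $v\mapsto x^{-1}v$, fixing $D_1$. Then $\eta$ is a homomorphism, $T_sT_{s'}=\eta(s'/s)$, $T_s=T_1\eta(s)$, and $T_1\eta(x)T_1=\eta(x^{-1})$.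

\emph{Step 2: $\eta(b^2)\in\mathcal{P}$ for all $b\in\mathbb{Q}^*$.} Here we use $D_1\neq0$. Let $b\neq1$, let $y\in D_1$ be a basis vector, $q=\beta(y,y)$, and $s=2(1-b)/q$. Then
\[
E(v',y)(v'+sv)=v'+sv+sy-\tfrac12qs\,v'=bv'+sv+sy ,
\]
a vector of norm $2s$, and \eqref{eq:move} moves it to $bv'+(s/b)v$. So $T_s\equiv T_{s/b^2}$, and $\eta(b^{-2})=T_sT_{s/b^2}\equiv T_s^2=1$. Taking inverses gives Step 2.

\emph{Step 3.} By Step 2, $T_1\eta(x)=\eta(x^{-1})T_1\equiv\eta(x)T_1$, so $T_1$ and the $\eta(x)$ commute modulo $\mathcal{P}$. Write $\alpha=\tau_{r_1}\cdots\tau_{r_l}$. By Step 1, $\alpha\equiv T_{s_1}\cdots T_{s_l}\equiv T_1^{\,l}\,\eta(s_1\cdots s_l)$ with $s_1\cdots s_l\in2^{-l}\prod_i\beta(r_i,r_i)\,\mathbb{Q}^{*2}$. If $\det\alpha=1$, then $l$ is even, $T_1^{\,l}=1$, and $2^{-l}$ is a square. If also $\operatorname{sn}(\alpha)=1$, then $s_1\cdots s_l$ is a square, and $\alpha\in\mathcal{P}$ by Step 2.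
\end{proof}

An arbitrary element of $O(D)$ need not lie in $\Gamma$, and the finite group $\mathcal{S}$ must absorb the defect. This is possible only because the spinor norm of an \emph{integral} isometry takes few values.

\begin{lemma}\label{lem:sn}
For $\alpha\in O(D)$ we have $\operatorname{sn}(\alpha)\in\{\pm1,\pm2\}\subset\mathbb{Q}^*/\mathbb{Q}^{*2}$.
\end{lemma}

\begin{proof}
Let $p$ be an odd prime. We show by induction on the rank that every isometry $\alpha$ of a unimodular symmetric form $\beta$ on a free $\mathbb{Z}_{(p)}$-module is a product of reflections in vectors whose norms are units. Such reflections preserve the module. In positive rank there is $x$ with $\beta(x,x)$ a unit, for otherwise $2\beta(x,y)=\beta(x+y,x+y)-\beta(x,x)-\beta(y,y)$ would make all values of $\beta$ divisible by $p$. Let $x'=\alpha x$. The norms of $x-x'$ and $x+x'$ add up to the unit $4\beta(x,x)$, so one of them is a unit. We have $\beta(x\mp x',x\mp x')=2\beta(x,x\mp x')$. So in the first case $\tau_{x-x'}$ maps $x$ to $x'$, and in the second case $\tau_{x+x'}$ maps $x$ to $-x'$ and $\tau_{x'}\tau_{x+x'}$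 maps $x$ to $x'$. Composing $\alpha$ with the inverse of this map, we obtain an isometry that fixes $x$ and preserves the unimodular complement $x^\perp$, to which the induction applies. Thus $\operatorname{sn}(\alpha)$ has even $p$-adic valuation for every odd $p$, and its squarefree representative is $\pm1$ or $\pm2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:alg}]
By \eqref{eq:easy} we may assume that $\Delta$ is indefinite of rank at least $3$. Identify $O(\varepsilon)$ with $O(D)$ by Lemma~\ref{lem:D}. Let $\gamma\in\Gamma$. Lemma~\ref{lem:paths} gives a path $\gamma(z)$ from $1$ to $\gamma$, and $\gamma(z)\oplus\mathrm{id}_{D^\perp}$ is a path in $O(W\otimes\mathbb{Q}[z])$. By Proposition~\ref{prop:patch}, $\gamma\oplus\mathrm{id}$ lifts to an automorphism $a$ of $(V,\lambda)$, and by Lemma~\ref{lem:D}, $a|_N\in\operatorname{Aut}(\lambda)$ has $\rho(\partial(a|_N))=\gamma$. So $\Gamma\subset\rho(\partial\operatorname{Aut}(\lambda))$.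

By Lemma~\ref{lem:sn}, $(\det,\operatorname{sn})$ is a homomorphism from $O(\varepsilon)$ to $\{\pm1\}\times\{\pm1,\pm2\}\cong(\mathbb{Z}/2)^3$ with kernel $\Gamma$. Let $e,e'$ be basis vectors of norms $1,-1$, and let $b,b'$ be distinct basis vectors of equal norm, which exist because the rank is at least $3$. The reflections in basis vectors are sign changes and $\tau_{b-b'}$ exchanges $b$ and $b'$, so all lie in $\mathcal{S}$. We have
\[
\tau_e\mapsto(-1,1),\qquad\tau_e\tau_{e'}\mapsto(1,-1),\qquad\tau_b\tau_{b-b'}\mapsto(1,2\beta(b,b)^2)=(1,2),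
\]
and these three elements generate the target. So every $\alpha\in O(\varepsilon)$ has the same image as some $s\in\mathcal{S}$, and $s^{-1}\alpha\in\Gamma$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CM}
Anthony Conway and Allison N. Miller, \emph{Immersed surfaces with knot group $\mathbb{Z}$}, arXiv:2410.04635 (2024).

\bibitem{CPP}
Conway, Piccirillo, and Powell, \emph{$4$-manifolds with boundary and fundamental group $\mathbb{Z}$}.

\bibitem{CP}
Conway and Powell, \emph{Embedded surfaces with infinite cyclic knot group}, Geom. Topol. 27 (2023).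

\end{thebibliography}
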